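# Interactive coding with full termination at noise rate $\frac{1}{2+\sqrt2}-\epsilon$

## 1. The theorem: linear length at noise rate $\frac{1}{2+\sqrt2}-\epsilon$

**Theorem 1.** Let $c_0=\frac{1}{2+\sqrt2}=1-\frac{1}{\sqrt2}\approx 0.2929$. For every $\epsilon\in(0,\frac1{10}]$ there are a constant $C=C(\epsilon)$ and a finite alphabet $\Sigma=\Sigma(\epsilon)$ such that every noiseless binary protocol $\pi_0$ has a deterministic protocol $\pi$ over $\Sigma$ in the full termination model, with $|\pi|\le C|\pi_0|$, that is resilient to noise rate $c_0-\epsilon$ relative to the total number of rounds of the execution.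

For $\epsilon>\frac1{10}$ one uses the protocol for $\epsilon=\frac1{10}$. So the theorem answers yes to the following question of Meghal Gupta and Rachel Yun Zhang ("On Interactive Coding Schemes with Adaptive Termination", arXiv:2309.04586, 2023): is there a constant $c>\frac14$ such that for every $\epsilon>0$ every noiseless protocol has a version in the full termination model, of maximal length $O(|\pi_0|)$ over a constant-size alphabet, resilient to noise rate $c-\epsilon$? One may take $c=c_0$.

Let us unpack the words.

**The noiseless protocol.** Alice holds $x$, Bob holds $y$. In $\pi_0$ they exchange $n=|\pi_0|\ge1$ bits over a perfect binary channel and then each announces an output.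

**The full termination model.** In $\pi$ the symbols come from $\Sigma$, and the order of speaking is fixed in advance. Each party may decide, from what it has received, to terminate at any point. When a terminated party is scheduled to speak, the other receives a fixed default symbol, silence, written $\bot$, unless the adversary turns it into something else. The total number of rounds of an execution is counted up to the point at which the second party has terminated. The maximal length $|\pi|$ is the maximum of this number over all inputs and corruption patterns.

**Corruption and resilience.** A round is corrupted if the received symbol differs from the sent one, or from $\bot$ if the speaker has terminated. In our protocol live parties never send $\bot$, but the adversary may produce $\bot$ from any symbol. The protocol $\pi$ is resilient to noise rate $\rho$ if, for all $(x,y)$ and every corruption pattern whose number of corrupted rounds is at most $\rho$ times the total number of rounds *of that execution*, both parties output what $\pi_0$ outputs on $(x,y)$.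

Here is a tiny execution. Let the order be Alice, Bob, Alice, Bob, Alice, Bob. Suppose Alice terminates after round 2 and Bob after round 5. The total is 5. Rounds 3 and 5 are Alice's, so Bob receives $\bot$ there unless the adversary interferes, and forging one of these symbols costs one corruption. At rate $\frac15$ the adversary has one corruption in this execution. Silence is not free: rounds 3 to 5 are counted. The budget depends on the execution: if the adversary tricks both parties into leaving early, its own budget shrinks.

**What is constant.** $C$ and $\Sigma$ depend on $\epsilon$ only, not on $\pi_0$ nor on the length of the inputs. No computational efficiency is claimed.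

For context, the source of the question recalls three facts, none of which is used in the proof. Non-adaptive schemes (fixed length and order) cannot in general exceed error resilience $\frac14$. For message exchange, where each party must learn the other's input, the full termination model over large alphabets allows resilience $\frac1{2+\sqrt2}-\epsilon$ for every $\epsilon>0$. And no message exchange protocol in this model is resilient to a $0.358$ fraction. Exchanging $n$-bit inputs is itself a noiseless protocol of length $2n$, so, granting the last fact, the supremum of the admissible constants $c$ lies in $\left[\frac1{2+\sqrt2},0.358\right]$. The proof below does not determine it.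

## 2. Protocol trees and the sets $\mathrm{Cons}(x)$, $\mathrm{Cons}(y)$

We view $\pi_0$ as a complete binary tree of depth $n$. Every internal node is owned by Alice or by Bob, and the ownership is public. The input $x$ fixes a bit at every Alice node, and $y$ fixes a bit at every Bob node. Following these bits from the root one reaches a leaf $\lambda^*$, the true transcript.

**Definition.** $\mathrm{Cons}(x)$ is the set of leaves whose root path follows $x$ at all Alice nodes. $\mathrm{Cons}(y)$ is the set of leaves whose root path follows $y$ at all Bob nodes.

A leaf in both sets follows the correct bit at every node, so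
$$\mathrm{Cons}(x)\cap\mathrm{Cons}(y)=\{\lambda^*\}.$$
Outputs are functions of the leaf and of one's own input, so it suffices that both parties learn $\lambda^*$.

Example with $n=2$: Alice sends a bit $x\in\{0,1\}$, and Bob answers with the bit $y_x$ of his input $(y_0,y_1)$. For $x=1$ we have $\mathrm{Cons}(x)=\{10,11\}$. For $(y_0,y_1)=(0,1)$ we have $\mathrm{Cons}(y)=\{00,11\}$. The intersection is $\{11\}$. Note what this allows: if Bob reliably tells Alice *any* set of leaves that is contained in $\mathrm{Cons}(y)$ and contains $\lambda^*$, Alice intersects it with $\mathrm{Cons}(x)$ and knows $\lambda^*$. Bob need not know $\lambda^*$ himself.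

## 3. Repetition over a huge alphabet: $\frac12$, then $\frac14$, then $\frac1{2+\sqrt2}$

Forget for now that the alphabet must be constant. Let each symbol be big enough to hold a whole input, and ask only for message exchange.

**One direction.** Alice sends $x$ in each of $N$ rounds, and Bob takes the most frequent value. Fewer than $\frac N2$ corruptions do no harm. With $\frac N2$ corruptions ($N$ even) the adversary produces a tie between $x$ and some $x'$. So the threshold is $\frac12$.

**Two directions, fixed length.** Alice repeats $x$ for $A$ rounds and Bob repeats $y$ for $B$ rounds. The adversary ties the shorter direction at cost about $\frac12\min(A,B)$ out of $A+B$, which is a fraction of at most $\frac14$. With $A=B$, anything below $\frac14$ is survived.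

**Two directions, with termination.** Fix $\beta\ge1$ and treat numbers of rounds as real numbers. Alice repeats $x$ for $L$ rounds, Bob repeats $y$ for $B=\beta L$ rounds, and then Alice repeats $x$ for at most $L$ further rounds. Let $t_0=L+B$ and $T=t_0+L=(2+\beta)L$. Let $f$ be the least number of non-silent symbols received by Alice that differ from a single candidate value. Let $g(k)$ be the same quantity for Bob after $k$ of the last rounds. Write $e_A,e_B$ for the corruptions of what Alice, respectively Bob, receives, and $E=e_A+e_B$. Comparing with the true value gives $f\le e_A$ and $g(k)\le e_B$, because the silence after Alice's departure is not counted in $g$.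

What rules should make them stop? Suppose Bob stops at the first $k$ with $g(k)\le k$. If Alice is live and his candidate is wrong, it disagrees with every uncorrupted symbol, so $g(k)\ge L+k-e_B$ and hence $e_B\ge L$. So a wrong decision costs $L$. And if he has *not* stopped before $k$, then $g(k')>k'$ for all $k'<k$, so $e_B\ge k$. This tells Alice what to do. If she has waited $k$ rounds and Bob is still there, then $E\ge f+k$. So she stops at the first $k$ with
$$f+k\ge c\,(t_0+k),$$
for then, if Bob is still there, the adversary has already spent its budget. Both stop at $k=L$ at the latest. Let $k_1,k_2$ be the stopping points of Alice and Bob, so the execution has $T_{ex}=t_0+\max(k_1,k_2)$ rounds. We want "somebody is wrong" to imply $E\ge cT_{ex}$.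

- Alice wrong, $k_2\ge k_1$. The wrong candidate gives $f\ge B-e_A$, and $f\le e_A$, so $e_A\ge\frac B2$. Also $e_B\ge k_2$. So $E\ge \frac B2+k_2$, which is enough if $\frac B2\ge ct_0$.
- Alice wrong, $k_1>k_2$. As she did not stop before $k_1$, $f\le ct_0-(1-c)k_1$. So $E\ge e_A\ge B-f\ge B-ct_0+(1-c)k_1$. This is at least $ct_0+ck_1$ if $\frac B2\ge ct_0$ and $c\le\frac12$.
- Bob wrong, $k_1\ge k_2$. Alice is live, so either $g(k_2)\le k_2$ and $e_B\ge L$ as computed, or $k_2=L$ and $e_B\ge g(L)> L$. This is enough if $L\ge cT$.
- Bob wrong, $k_1<k_2$. Then $E\ge f+k_2\ge c(t_0+k_1)+(k_2-k_1)\ge c(t_0+k_2)$.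

So we need $c\le\frac{\beta}{2(1+\beta)}$, which increases with $\beta$, and $c\le\frac1{2+\beta}$, which decreases. They are equal when $2(1+\beta)=\beta(2+\beta)$, that is $\beta=\sqrt2$, and then $c=\frac1{2+\sqrt2}=c_0<\frac12$. This is where the constant comes from.

Two attacks show that this toy protocol does no better. If the adversary ties Bob's $B$ symbols, then $E=f=\frac{L}{\sqrt2}=c_0t_0$ and Alice stops at $k_1=0$. Bob has $g(0)=0$ and stops as well. So $T_{ex}=(1+\sqrt2)L$ and the ratio is exactly $c_0$. If instead it replaces Alice's first $L$ symbols by some $x'$, then $E=L$ and Bob stops at $k=0$ with the wrong value. Alice has $f=0$ and stays until $k=\frac{c_0t_0}{1-c_0}=L$. So $T_{ex}=(2+\sqrt2)L$, and the ratio is again exactly $c_0$.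

## 4. What a simulation of $\pi_0$ must survive

How do we pass from message exchange to a general $\pi_0$ with $|\pi|=O(n)$?

*Exchanging strategies.* One could exchange all of Alice's bits and all of Bob's bits. If Alice owns the even depths, she owns $1+4+16+\cdots$ nodes, a number exponential in $n$. The length is no longer $O(n)$.

*Simulate, then exchange the transcript.* The sensible plan is to use the first part of the protocol to simulate $\pi_0$ with some error-correcting scheme, and to let the symbols also carry codewords that announce the result. Put $L=KN$, and run in the first $2L$ rounds $K$ copies of a simulation, each with $2N$ rounds. Suppose each copy is guaranteed only as long as fewer than $\frac14$ of its rounds are corrupted. Then $\frac N2$ corruptions per copy, $\frac L2$ in all, void every guarantee. The budget is about $c_0T_{ex}\ge c_0(1+\sqrt2)L=\frac{L}{\sqrt2}>\frac L2$. The adversary can afford this, and the plan stops here. What the toy calculation tolerates is a cost of $L\approx c_0T$, which is $N$ corruptions per copy: *half* of the rounds.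

Past $\frac14$ a fixed-length simulation cannot in general give each party the transcript. But we saw in Section 2 that less suffices: a short record that describes a set of leaves in $\mathrm{Cons}(x)$ (for Alice) or in $\mathrm{Cons}(y)$ (for Bob), containing $\lambda^*$. Sections 5–7 build a *list-decodable* simulation with records of $O(n)$ bits that survives almost $N$ corruptions out of $2N$. This is in the spirit of Braverman–Efremenko, FOCS 2014, but we prove all we need.

*One long simulation.* Why $K$ short copies and not one of length $2L$? With one, Bob has a record to announce only in his last $B-L$ slots. The bound $f\ge B-e_A$ for a wrong candidate becomes $f\ge (B-L)-e_A$. The argument then gives only $e_A\ge\frac{B-L}2\approx0.207L$, where about $0.707L$ is needed. With short copies, each wasted copy costs the adversary about as many corruptions as the slots it takes from each party, and the accounts can be balanced.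

## 5. List tree codes

Fix $d\ge2$. We encode a sequence over $[d]$ online: its $t$-th transmitted symbol is a function $\chi$ of the first $t$ entries. So $\chi$ colors the nodes of the $d$-ary tree. For a node $w$, $|w|$ is its depth. A node $w\ne\emptyset$ *agrees* with a received sequence $r$ if $\chi(w)=r_{|w|}$.

**Lemma 1 (list tree code).** For $d\ge2$ and $\eta\in(0,1)$ there is a finite $\Gamma$ such that for all $N$ there is $\chi:[d]^{\le N}\setminus\{\emptyset\}\to\Gamma$ with the following property. For all $1\le t\le N$, all $r\in\Gamma^t$ and every prefix-closed $S\subseteq[d]^{\le t}$ with $m\ge1$ non-root nodes, at most $t+\eta m$ non-root nodes of $S$ agree with $r$.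

To see what this says, let $S$ consist of two paths of length $t$ that separate at the root, so $m=2t$. Let $r$ be the sequence of colors on the first path. That path has $t$ agreements, so the second has at most $2\eta t$: the two color sequences differ in at least $(1-2\eta)t$ places.

*Proof.* If $m\le t$, there are at most $m\le t$ agreements. So only $m>t$ matters. Let $q=|\Gamma|$ with $q^\eta\ge2^{2d+4}$, and choose all values $\chi(w)$ independently and uniformly. Fix $t,r,S$. Each non-root node of $S$ agrees with probability $\frac1q$, independently, so the probability of at least $a$ agreements is at most $2^mq^{-a}$ (choose the set of agreeing nodes). There are $q^t$ sequences $r$. A set $S$ with $m$ non-root nodes is determined by listing its $m+1$ nodes breadth-first with $d$ child-indicator bits each, so there are at most $2^{d(m+1)}\le2^{2dm}$ of them. With $a=t+\eta m$, the probability that the property fails somewhere is at most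
$$\sum_{m}\sum_{1\le t<m}q^t\,2^{2dm}\,2^m\,q^{-t-\eta m}\le\sum_m m\,2^{(2d+1)m}\,2^{-(2d+4)m}=\sum_m m\,8^{-m}=\frac{1/8}{(7/8)^2}=\frac8{49}<1.$$
So a suitable $\chi$ exists. $\square$

The point is that $q^t$, the number of received sequences, is paid for by the $t$ in $t+\eta m$, and the $2^{O(m)}$ trees by the $\eta m$.

**Definition.** Fix $\kappa\in(0,1)$ and use Lemma 1 with $\eta=\frac\kappa2$. For received symbols $r_1,r_2,\dots\in\Gamma$ and $u\ge1$, let $\mathrm{list}(u)$ be the set of $w\in[d]^u$ such that for every $0\le i<u$, at least $\kappa(u-i)$ of the prefixes of $w$ of lengths $i+1,\dots,u$ agree with $r$. Let $T_t$ consist of the root and all prefixes of elements of $\bigcup_{u\le t}\mathrm{list}(u)$.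

So $w$ is listed if it agrees often enough on every *suffix* interval. Take $\kappa=\frac12$ and $u=3$. If the prefixes of lengths 1 and 3 agree and that of length 2 does not, then the counts on lengths $\{3\},\{2,3\},\{1,2,3\}$ are $1\ge\frac12$, $1\ge1$, $2\ge\frac32$, so $w\in\mathrm{list}(3)$. Its prefix of length 2 is not in $\mathrm{list}(2)$, as the interval $\{2\}$ has no agreement. So list membership can be lost and come back. The trees $T_t$ only grow.

**Lemma 2.** $T_t$ has at most $2t/\kappa$ non-root nodes.

*Proof.* Let $m$ be their number; assume $m\ge1$. Build $T_t$ from the root by adding the listed words with their prefixes, one word at a time. If $w$ is added and $v\ne w$ is its deepest prefix already present, the new nodes are the prefixes of $w$ of lengths $|v|+1,\dots,|w|$. By the definition of the list with $i=|v|$, at least a fraction $\kappa$ of them agree. Each non-root node is added exactly once, so at least $\kappa m$ nodes agree. By Lemma 1, $\kappa m\le t+\frac\kappa2m$. $\square$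

**Lemma 3.** If the symbols $\chi(w^*_{1..1}),\dots,\chi(w^*_{1..N})$ of a path $w^*\in[d]^N$ are received with $e$ corruptions, then at most $\frac e{1-\kappa}$ indices $u\ge1$ have $w^*_{1..u}\notin\mathrm{list}(u)$.

*Proof.* Call such $u$ bad. For a bad $u$ there is $i<u$ such that more than $(1-\kappa)(u-i)$ of the lengths in $(i,u]$ disagree with $r$, and every disagreement is a corrupted position. Take the largest bad $u$ and its interval $(i,u]$, then the largest bad index $\le i$ and its interval, and so on. These intervals are disjoint and cover all bad indices. Their total length is at most $\frac{e}{1-\kappa}$. $\square$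

## 6. Describing the growing tree $T_0\subset T_1\subset\cdots$ in $O(N)$ bits

In the simulation each party will tell the other which tree $T_t$ it sees, with a few bits of label on every node. The natural way is to name, for each new branch, the old node to which it is attached. There may be about $t$ old nodes, so a name costs about $\log_2t$ bits. With one new branch in every step this sums to order $N\log N$, which does not fit into $N$ symbols of constant size. Two facts rescue us: a branch attached far up must be long, and the average depth level of $T_N$ contains only a bounded number of nodes.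

Suppose every non-root node carries a fixed label of 3 bits (their meaning comes in Section 7). Call nodes of $T_{t-1}$ *old* and nodes of $T_t\setminus T_{t-1}$ *new*.

**Step 1: branches attached $k$ levels up have at least $k$ nodes.** A new node is a prefix of some $w\in\mathrm{list}(t)$, since prefixes of earlier listed words are old. This $w$ has depth $t$. As $T_{t-1}$ is prefix-closed, all nodes on the path from the new node to $w$ are new. For $k\ge1$ let $A_{t,k}$ be the set of old nodes of depth $t-k$ with a new child. Put $a_{t,k}=|A_{t,k}|$, and let $m_{t,k}$ be the number of new nodes whose deepest old ancestor lies in $A_{t,k}$. Every new node is counted in exactly one $m_{t,k}$. Each $v\in A_{t,k}$ has, through a new child, new descendants at all depths $t-k+1,\dots,t$, and $v$ is their deepest old ancestor. Hence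
$$m_{t,k}\ge k\,a_{t,k}. \tag{1}$$

**Step 2: the string $D_t$.** It describes $T_{t-1}\to T_t$ up to label-preserving isomorphism, where the nodes at each depth are numbered in the order of description. Let $\mathrm{code}$ be the Elias gamma code of positive integers: $z$ is written as $\lfloor\log_2z\rfloor$ zeros followed by the binary expansion of $z$. It is prefix-free and has length $2\lfloor\log_2z\rfloor+1\le2z$.

1. Write the number $h$ of values $k$ with $a_{t,k}>0$, as $\mathrm{code}(h+1)$.
2. For each such $k$ in increasing order, write $\mathrm{code}(k)$, $\mathrm{code}(a_{t,k})$, and the index of $A_{t,k}$ among the $a_{t,k}$-subsets of the $W$ old nodes of depth $t-k$, in $\lceil\log_2\binom{W}{a_{t,k}}\rceil$ bits.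
3. Then, still for this $k$, for each $v\in A_{t,k}$, write the forest of those descendants of $v$ reached through new children of $v$, in depth-first order: "1" and the label on entering a node, "0" on leaving it, and a final "0".

A reader who knows $t$ and the numbered tree for $T_{t-1}$ can read $D_t$ from left to right and knows when it ends.

*Example* with $\kappa=\frac12$. Suppose $\mathrm{list}(1)=\{a\}$, $\mathrm{list}(2)=\{bc\}$ with $b\ne a$ (agreement at length 2 only: the counts $1\ge\frac12$ and $1\ge1$ suffice), $\mathrm{list}(3)=\{ace\}$ (agreement at lengths 1 and 3), and $\mathrm{list}(4)=\emptyset$. At $t=2$ the new nodes are $b,bc$, attached to the root: $k=2$, $a_{2,2}=1$, $W=1$, $m_{2,2}=2$. So $D_2$ is $010$ (for $h+1=2$), $010$ (for $k=2$), $1$ (for $a_{2,2}=1$), no index bits, and the forest $1\,\ell_b\,1\,\ell_{bc}\,0\,0\,0$ with 3-bit labels $\ell$: 18 bits. At $t=3$ the new nodes are $ac,ace$, attached to $a$: again $k=2$, but now there are $W=2$ old nodes at depth 1, so one index bit says which of $a,b$ is meant: 19 bits. At $t=4$ nothing is new, and $D_4=\mathrm{code}(1)$ is a single bit.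

**Step 3: the length of one $D_t$.** Item 1 costs at most $2+2h$; charge 2 to each of the $h$ values of $k$. With $a=a_{t,k}$ and $m=m_{t,k}$, the forests cost $1+3+1$ bits per new node and one final bit per $v$. So each $k$ costs at most
$$2+2k+2a+\Bigl(1+\log_2\tbinom Wa\Bigr)+5m+a\le13m+\log_2\tbinom Wa,$$
because $1,k,a\le m$ by (1). Therefore
$$|D_t|\le2+\sum_{k:\,a_{t,k}>0}\Bigl(13\,m_{t,k}+\log_2\tbinom W{a_{t,k}}\Bigr). \tag{2}$$

**Lemma 4.** $|D_1|+\dots+|D_N|\le2N+20m+4$, where $m\le2N/\kappa$ is the number of non-root nodes of $T_N$. With one additional bit, the total is at most $2N+20m+5\le47N/\kappa$.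

*Proof.* Every non-root node of $T_N$ is new exactly once, so the terms $13m_{t,k}$ in (2) sum to $13m$. For the binomials, let $W_D$ be the number of depth-$D$ nodes of $T_N$, so $\sum_DW_D=m+1$. Sort the pairs $(t,k)$ by $D=t-k$. Fix $D$, and let $a=a_{D+k,k}>0$. As $W\le W_D$,
$$\log_2\tbinom Wa\le\log_2\tbinom{W_D}a\le a\log_2\frac{eW_D}{a}.$$

- If $a\ge W_D2^{-k}$, this is at most $a(k+\log_2e)\le3ak\le3m_{D+k,k}$, by (1). Over all pairs, such terms sum to at most $3m$.
- If $a<W_D2^{-k}$, note that $z\mapsto z\log_2(eW_D/z)$ has derivative $\log_2(W_D/z)\ge0$ on $(0,W_D]$. So the term is at most $W_D2^{-k}(k+\log_2e)$. Summing over $k\ge1$ gives at most $W_D(2+\log_2e)\le4W_D$. Over all $D$ such terms sum to at most $4(m+1)$.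

Altogether the total is at most $2N+13m+3m+4(m+1)=2N+20m+4$. Finally $2N+20m+5\le7N+40N/\kappa\le47N/\kappa$. $\square$

This holds for every received sequence, and the bound does not depend on $d$. We shall need that, because $d$ will be chosen in terms of the constant $47/\kappa$.

## 7. A simulation that survives corruption of almost half of its rounds

**Lemma 5 (Simulation Lemma).** For every $\theta\in(0,1)$ there are a finite $\Gamma$ and a constant $C_1$ such that, with $N=\lceil6n/\theta\rceil$, there are a non-terminating alternating protocol of $N$ pairs of rounds over $\Gamma$ (Alice, then Bob, in each pair), a public set $\mathcal R$ of records with $|\mathcal R|\le2^{C_1N+1}$, and a public map $\mathcal L$ from records to sets of leaves, such that: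

1. Always, Alice ends with $\zeta_A\in\mathcal R$, $\mathcal L(\zeta_A)\subseteq\mathrm{Cons}(x)$, and Bob ends with $\zeta_B\in\mathcal R$, $\mathcal L(\zeta_B)\subseteq\mathrm{Cons}(y)$.
2. If at most $(1-\theta)N$ of the $2N$ rounds are corrupted, then $\lambda^*\in\mathcal L(\zeta_A)\cap\mathcal L(\zeta_B)$.

The mechanism is this. Each party sends an information sequence through a list tree code, so the other keeps a small tree of hypotheses about it. For *every* hypothesis a party keeps a position in $\pi_0$, namely how far it could go if the hypothesis were true. It sends a description of its whole tree of hypotheses, labelled with positions and with its own bits there. True hypotheses thus receive true answers, although nobody knows which ones are true.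

*Proof.* Let $\kappa=\frac\theta4$, $C_1=\frac{47}\kappa$, $R=\lceil8C_1/\theta\rceil$. Identify $[d]$ with the set of binary strings of length at most $R$, and take $\Gamma,\chi$ from Lemma 1 with $\eta=\frac\kappa2$. All of these depend on $\theta$ only, except $\chi$, which also depends on $N$.

**Step 1: what is sent.** Alice's information symbols are $a_1,a_2,\dots\in[d]$, and in pair $t$ she sends $\chi(a_1\dots a_t)$. Bob's are $b_1,b_2,\dots$, and he sends $\chi(b_1\dots b_t)$. A received symbol outside $\Gamma$ is replaced by a fixed symbol of $\Gamma$. From what she receives, Alice forms the lists and trees $T^A_t$ of hypothetical prefixes of Bob's sequence. Bob similarly forms $T^B_t$ for Alice's sequence.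

Each party keeps a first-in-first-out queue of bits, and its next information symbol consists of the next $\min(R,\text{queue length})$ bits of it. Before $a_1$, Alice enqueues a bit $D_0$. Before $a_t$ with $t\ge2$, she enqueues $D_{t-1}$, which describes $T^A_{t-2}\to T^A_{t-1}$; at that time she has received $t-1$ symbols. Before $b_1$, Bob enqueues $D_0,D_1$. Before $b_t$ with $t\ge2$, he enqueues $D_t$, which describes $T^B_{t-1}\to T^B_t$; he has received $t$ symbols. It remains to define $D_0$ and the labels.

**Step 2: how a hypothesis is read.** We turn a sequence $w$ of information symbols into statements about $\pi_0$. A label has 3 bits. Two of them give a move: stay, go to the 0-child, or go to the 1-child. The third is a bit. The bit $D_0$ plays the role of the third bit for the root. Given any bit string, parse $D_0$, then $D_1$, then $D_2$, and so on, with the reader of Section 6. Stop at the first item that is incomplete or malformed. Malformed means that the reader meets a value that makes no sense: a depth with no nodes, $a>W$, an index out of range, an unused label code, or a move to a child of a leaf of $\pi_0$. Only completely read items count.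

They yield an abstract tree. Its root has the root of $\pi_0$ as position, and the position of any other node is obtained from that of its parent by the move in its label. For $w\in[d]^i$ let $I(w)$ be the set of pairs (position, bit) that arise in this way from the concatenated bits of $w$. If $w'$ extends $w$, the items completely read from $w$ are completely read from $w'$ too, so $I(w)\subseteq I(w')$.

**Step 3: positions and labels.** For a hypothesis $w$ about Bob we define how far Alice would get. Let $p_A(\emptyset)$ be the root. For $w\ne\emptyset$ with parent $w^-$ and $q=p_A(w^-)$:

- if $q$ is a leaf, $p_A(w)=q$;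
- if Alice owns $q$, $p_A(w)$ is the child of $q$ given by $x$;
- if Bob owns $q$, $p_A(w)$ is the child $\beta$ of $q$ if some $(q,\beta)\in I(w)$ (the smallest such $\beta$), and $q$ otherwise.

Define $p_B$ symmetrically, using $y$. Alice's label of a non-root $v\in T^A_t$ is the move from $p_A(v^-)$ to $p_A(v)$, together with her bit at $p_A(v)$ if she owns that node, and $0$ otherwise. Her $D_0$ is the corresponding bit for the root. These depend only on $v$ and $x$, so labels are fixed over time, as Section 6 requires. Bob's labels are defined symmetrically.

**Step 4: records, and statement 1.** Alice's record $\zeta_A$ is her string $D_0D_1\dots D_N$, which describes $T^A_N$; Bob's record describes $T^B_N$. By Lemma 4 their lengths are at most $C_1N$. Let $\mathcal R$ be the set of binary strings of length at most $C_1N$; then $|\mathcal R|\le2^{C_1N+1}$. Let $\mathcal L$ map a string to the set of depth-$n$ positions in its parsed tree, and to $\emptyset$ if the string does not have the form $D_0\dots D_N$. The positions in $\zeta_A$ are the $p_A(v)$ for $v\in T^A_N$. As $p_A$ follows $x$ at Alice nodes, $\mathcal L(\zeta_A)\subseteq\mathrm{Cons}(x)$, whatever was received. The same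 holds for Bob.

**Step 5: a measure of progress.** We follow the true hypotheses. Let
$$p_A^*(t)=p_A(b_{1..t}),\qquad p_B^*(t)=p_B(a_{1..t})$$
for the sequences really chosen by Bob and Alice. The bits in $b_{1..t}$ are an initial piece of Bob's honest $D_0D_1\dots$, so every pair $(q,\beta)\in I(b_{1..t})$ with $q$ owned by Bob is truthful: Bob computed $\beta$ from $y$. The same holds for $a_{1..t}$ and Alice's nodes. Hence $p_A^*(t)$ and $p_B^*(t)$ lie on the true path, the path from the root to $\lambda^*$. In each step they descend by at most one level, and they never ascend. Let $\Phi(t)\le2n$ be the sum of their depths; $\Phi(0)=0$.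

Call $t$ *good* if $b_{1..t-1}\in T^A_{t-1}$, $a_{1..t}\in T^B_t$, Alice's queue is empty after sending $a_t$, and Bob's queue is empty after sending $b_t$.

**Step 6: if $t$ is good and $\Phi(t-1)<2n$, then $\Phi(t)>\Phi(t-1)$.** The party that is behind is served by the other.

*Suppose $\mathrm{depth}\,p_B^*(t-1)\le\mathrm{depth}\,p_A^*(t-1)$.* Then $p_B^*(t-1)$ is not a leaf, since otherwise $\Phi(t-1)=2n$. As Alice's queue is empty after $a_t$, the sequence $a_{1..t}$ contains the full description of $T^A_{t-1}$. This tree contains all prefixes of $b_{1..t-1}$, with positions $p_A^*(0),\dots,p_A^*(t-1)$. They descend one level at a time, so they cover the true path down to $p_A^*(t-1)$, including $p_B^*(t-1)$. If Alice owns $p_B^*(t-1)$, her bit there is in $I(a_{1..t})$, and $p_B^*$ advances at step $t$. If Bob owns it, $p_B^*$ advances anyway.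

*Otherwise* $\mathrm{depth}\,p_A^*(t-1)<\mathrm{depth}\,p_B^*(t-1)\le\mathrm{depth}\,p_B^*(t)$, and $p_A^*(t-1)$ is not a leaf. As Bob's queue is empty after $b_t$, the sequence $b_{1..t}$ contains the full description of $T^B_t$, which contains $a_{1..t}$ and its prefixes, with positions $p_B^*(0),\dots,p_B^*(t)$. These cover the true path down to $p_B^*(t)$, including $p_A^*(t-1)$. If Bob owns $p_A^*(t-1)$, his bit there is in $I(b_{1..t})$, and $p_A^*$ advances at step $t$. If Alice owns it, $p_A^*$ advances anyway.

**Step 7: $2n+1$ good times suffice.** Let $t$ be the last good time, with at least $2n$ good times before it. If $\Phi(t-1)<2n$, then by monotonicity $\Phi$ was below $2n$ before each of those earlier times and increased at each of them, so $\Phi(t-1)\ge2n$, a contradiction. So $\Phi(t-1)=2n$, and both positions have reached $\lambda^*$. Since $t$ is good, $b_{1..t-1}\in T^A_{t-1}\subseteq T^A_N$ has $p_A$-position $\lambda^*$, and $a_{1..t}\in T^B_t\subseteq T^B_N$ has $p_B$-position $\lambda^*$. So $\lambda^*$ lies in both leaf sets. The extra good time is what places the finished hypotheses inside the trees.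

**Step 8: counting the good times.** Assume that at most $(1-\theta)N$ rounds are corrupted. If a queue is non-empty after a round, exactly $R$ bits were sent in that round. By Lemma 4 each party enqueues at most $C_1N$ bits in all, so each has at most $\frac{C_1N}R\le\frac{\theta N}8$ such rounds. By Lemma 3, applied in both directions, the membership conditions fail for at most
$$\frac{(1-\theta)N}{1-\kappa}\le\Bigl(1-\frac{3\theta}4\Bigr)N$$
indices $t$, since $(1-\frac{3\theta}4)(1-\frac\theta4)\ge1-\theta$. (For $t=1$ the first condition is trivial: the root is always in $T^A_0$.) So the number of good times is at least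
$$N-\Bigl(1-\frac{3\theta}4\Bigr)N-\frac\theta4N=\frac\theta2N\ge3n\ge2n+1.\qquad\square$$

## 8. The protocol: blocks, codewords, scores, stopping rules

Given $\epsilon\in(0,\frac1{10}]$, let $\theta=\frac\epsilon8$ and $K=\lceil10/\epsilon\rceil\ge100$, take $N,\Gamma,\mathcal R,\mathcal L,C_1$ from Lemma 5, and put
$$L=KN,\qquad B=\lceil\sqrt2K\rceil N,\qquad t_0=L+B,\qquad T=t_0+L.$$

**Schedule (fixed).**

1. Phase 1: $K$ blocks of $N$ pairs (Alice, Bob). Each party sends $L$ symbols.
2. Phase 2: Bob speaks for $B-L$ rounds, in blocks of $N$.
3. Phase 3: Alice speaks for $K$ blocks of $N$ rounds.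

Phase 2 ends at time $2L+(B-L)=t_0$, and nobody terminates before $t_0$. In all, Bob has $B$ slots, and Alice has $L$ slots before $t_0$ and $L$ after it, as in Section 3. Since $N=L/K\le L/100$, the maximal length is at most
$$T=2L+B<(2+\sqrt2)L+N\le4L=4KN.$$
As $N\le7n/\theta$, this is at most $Cn$ with $C=28K/\theta$.

**Symbols.** $\Sigma=(\Gamma\times\Gamma')\cup\{\bot\}$, and live parties send elements of $\Gamma\times\Gamma'$. In each block of phase 1 the $\Gamma$-components run a fresh copy of the simulation; a received $\bot$ counts as a symbol outside $\Gamma$. In phases 2 and 3 the $\Gamma$-components are a fixed filler. In every block in which a party speaks, its $N$ many $\Gamma'$-components form a codeword $\mathrm{Enc}(M)$. Here the message $M$ is the $K$-tuple of the party's records from the phase 1 blocks completed before the current block, with a blank for each of the others.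

**The code.** $\mathrm{Enc}$ has length $N$ and minimum distance at least $(1-\theta)N$. To see that a constant alphabet is enough, let $Q=|\Gamma'|$. A Hamming ball of radius less than $(1-\theta)N$ has at most $2^NQ^{(1-\theta)N}$ points, so choosing codewords greedily yields at least $(Q^\theta/2)^N$ of them. The number of messages is at most $(2^{C_1N+1}+1)^K\le2^{K(C_1+2)N}$. So a constant $Q$ with $Q^\theta\ge2^{K(C_1+2)+1}$ suffices.

**Leaf sets of messages.** Let $\mathcal L(M)$ be the union of the leaf sets of the non-blank records in $M$. By Lemma 5, messages sent by Alice satisfy $\mathcal L(M)\subseteq\mathrm{Cons}(x)$, and those sent by Bob satisfy $\mathcal L(M)\subseteq\mathrm{Cons}(y)$, always.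

**Scores.** The sender's message changes from block to block, and early messages may miss $\lambda^*$. So we do not score messages; we score leaves. For a received block $r$ let $\mathrm d(r,\mathrm{Enc}(M))$ be the number of positions at which the received symbol is *not* $\bot$ and its $\Gamma'$-component differs from that of $\mathrm{Enc}(M)$. For $\tau\in\mathrm{Cons}(x)$ let
$$\mathcal M^x_\tau=\{M:\ \mathcal L(M)\cap\mathrm{Cons}(x)\subseteq\{\tau\}\},$$
with $M$ ranging over all messages, and define $\mathcal M^y_\tau$ similarly for $\tau\in\mathrm{Cons}(y)$. These sets contain the all-blank tuple, so they are non-empty. The condition is "$\subseteq\{\tau\}$", not "$=\{\tau\}$", so that a true message which does not yet contain $\lambda^*$ still speaks for $\lambda^*$.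

- Alice, at time $t_0$, computes $f_\tau=\sum_j\min_{M\in\mathcal M^x_\tau}\mathrm d(r_j,\mathrm{Enc}(M))$ over all of Bob's blocks $r_j$, for $\tau\in\mathrm{Cons}(x)$, and $f=\min_\tau f_\tau$.
- Bob, after $k$ blocks of phase 3, computes for $\tau\in\mathrm{Cons}(y)$ the sum $g_\tau(k)$ of $\min_{M\in\mathcal M^y_\tau}\mathrm d(r_j,\mathrm{Enc}(M))$ over Alice's $K$ phase 1 blocks and the first $k$ phase 3 blocks, and $g(k)=\min_\tau g_\tau(k)$.

In the example of Section 2, with $\mathrm{Cons}(x)=\{10,11\}$, a message with leaf set $\{00,11\}$ lies in $\mathcal M^x_{11}$ and not in $\mathcal M^x_{10}$. A message with leaf set $\{00\}$ or $\emptyset$ lies in both and does not help Alice.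

**Stopping rules.**

- Alice terminates after $k_1$ blocks of phase 3, where $k_1=\min\bigl(\{k\ge0:\ f+kN\ge c_0(t_0+kN)\}\cup\{K\}\bigr)$, and outputs according to a minimizer of $f_\tau$.
- Bob terminates after $k_2$ blocks of phase 3, where $k_2=\min\bigl(\{k\ge0:\ g(k)\le kN\}\cup\{K\}\bigr)$, and outputs according to a minimizer of $g_\tau(k_2)$.

Bob never speaks in phase 3, so Alice can compute $k_1$ at time $t_0$. These are the rules of Section 3. The total number of rounds is $T_{ex}=t_0+\max(k_1,k_2)N$.

## 9. Inequalities for true and false leaves

**Step 1: numerical facts, with the cost of rounding.** We have $c_0(1+\sqrt2)=\frac1{\sqrt2}$, $c_0(2+\sqrt2)=1$ and $\sqrt2L\le B<\sqrt2L+N$. So $c_0t_0\le\frac L{\sqrt2}+c_0N\le\frac B2+c_0N$ and $c_0T\le L+c_0N$. Hence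
$$c_0t_0\le\tfrac B2+N,\qquad c_0T\le L+N,\qquad t_0\ge2L,\qquad t_0\le T\le4L. \tag{3}$$

**Step 2: the goal.** Let $E$ be the number of corrupted rounds up to $T_{ex}$. Let $e_A$ count those in which Bob is scheduled to speak, and $e_B$ those in which Alice is; $E=e_A+e_B$. If the adversary is within budget, $E\le(c_0-\epsilon)T_{ex}$, then by (3)
$$E\le c_0T_{ex}-\epsilon t_0\le c_0T_{ex}-2\epsilon L. \tag{4}$$
We shall show that if some party is wrong, then
$$E\ge c_0T_{ex}-4N-4\theta L. \tag{5}$$
Since $N=\frac LK\le\frac{\epsilon L}{10}$ and $\theta=\frac\epsilon8$, we have $4N+4\theta L\le(0.4+0.5)\epsilon L<2\epsilon L$. So (5) contradicts (4), and Theorem 1 follows.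

**Step 3: the first successful block.** We need to know from when on messages contain $\lambda^*$, and what a delay costs. Call a phase 1 block successful if at most $(1-\theta)N$ of its $2N$ rounds are corrupted. If no block is successful, then by (3) $E\ge(1-\theta)L\ge c_0T-N-\theta L$, and (5) holds. Otherwise let $s$ be the index of the first successful block. By Lemma 5 both records of block $s$ contain $\lambda^*$ in their leaf sets. So in every later block the message of a live speaker has $\lambda^*$ in its leaf set.

Write $e^{\le s}_A,e^{\le s}_B$ for the corruptions in the first $s$ blocks of phase 1, and $e^{>s}_A,e^{>s}_B$ for those afterwards. Blocks $1,\dots,s-1$ each contain more than $(1-\theta)N$ corruptions, so $(s-1)N\le e_A^{\le s}+e_B^{\le s}+\theta(s-1)N$, and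
$$sN\le e_A^{\le s}+e_B^{\le s}+\theta L+N. \tag{6}$$

**Step 4: the score of the truth is at most the noise.** A true message $M$ of Bob satisfies $\mathcal L(M)\cap\mathrm{Cons}(x)\subseteq\mathrm{Cons}(y)\cap\mathrm{Cons}(x)=\{\lambda^*\}$. So it lies in $\mathcal M^x_{\lambda^*}$, in early blocks as well. With this $M$, only corrupted positions contribute to $\mathrm d(r,\mathrm{Enc}(M))$. Hence $f\le f_{\lambda^*}\le e_A$.

Similarly $g(k)\le g_{\lambda^*}(k)$ is at most the number of corruptions of Alice's slots up to time $t_0+kN$. This includes blocks after Alice has terminated: there every received non-$\bot$ symbol is a corruption and every received $\bot$ contributes $0$, so $\mathrm d(r,\mathrm{Enc}(M))$ is at most the number of corruptions for every $M$, in particular for some $M\in\mathcal M^y_{\lambda^*}$. (Here we use that silence is not counted in $\mathrm d$.) If $k_2\ge1$, then by minimality of $k_2$ Bob's inequality failed at $k_2-1$. So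
$$f\le e_A,\qquad\text{and if }k_2\ge1\text{ then }e_B\ge g(k_2-1)>(k_2-1)N. \tag{7}$$
In particular $e_B\ge(k_2-1)N$ in all cases.

**Step 5: the score of a false leaf is large.** Let $\tau'\in\mathrm{Cons}(x)$, $\tau'\ne\lambda^*$. In a block after block $s$, Bob's message $M$ has $\lambda^*\in\mathcal L(M)$. Every $M'\in\mathcal M^x_{\tau'}$ has $\lambda^*\notin\mathcal L(M')$, because $\lambda^*\in\mathrm{Cons}(x)$. So $M\ne M'$, and $\mathrm{Enc}(M),\mathrm{Enc}(M')$ differ in at least $(1-\theta)N$ positions. At each of these positions either the round is corrupted, or the received symbol is the sent one, which is not $\bot$ and is counted in $\mathrm d(r,\mathrm{Enc}(M'))$. So the block contributes at least $(1-\theta)N$ minus its corruptions to $f_{\tau'}$. Bob has $\frac BN-s$ blocks after block $s$. Summing, and then using (6),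
$$f_{\tau'}\ge(1-\theta)(B-sN)-e_A^{>s}\ge B-e_A-e_B^{\le s}-\mu,\qquad\mu:=\theta(B+L)+N\le4\theta L+N. \tag{8}$$

In the same way, let $\tau'\in\mathrm{Cons}(y)$, $\tau'\ne\lambda^*$, and suppose that Alice is live during the first $k$ blocks of phase 3, where $k\le K$ and $t_0+kN\le T_{ex}$. Then
$$g_{\tau'}(k)\ge(1-\theta)(L+kN-sN)-e_B^{>s}\ge L+kN-e_A^{\le s}-e_B-3\theta L-N, \tag{9}$$
where we used $\theta(L+kN)\le2\theta L$ and (6).

Compare (8) with the toy bound $f\ge B-e_A$: the loss is $e_B^{\le s}$, corruptions in the *other* direction. In (9) the loss is $e_A^{\le s}$. The case analysis has to absorb these two terms.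

## 10. The four cases

**Case A: Alice is wrong.** Then $f=f_{\tau'}$ for some $\tau'\ne\lambda^*$.

**Case A1: $k_2\ge k_1$.** Here $T_{ex}=t_0+k_2N$. By (8) and $f\le e_A$ we have $2e_A+e_B\ge B-\mu$, so $E=e_A+e_B\ge\frac{B-\mu}2+\frac{e_B}2$. By (7), $e_B\ge(k_2-1)N$. With (3) and $c_0<\frac12$,
$$E\ge c_0t_0-N-\tfrac\mu2+\tfrac{(k_2-1)N}2\ge c_0T_{ex}-\tfrac32N-\tfrac\mu2.$$
As $\frac\mu2\le2\theta L+\frac N2$, this gives (5). In the toy case we had the full $k_2$; here half of it has gone into absorbing $e_B^{\le s}$. What is left is enough because $c_0<\frac12$.

**Case A2: $k_1>k_2$.** Here $k_1\ge1$ and $T_{ex}=t_0+k_1N$. By minimality of $k_1$, Alice's inequality failed at $k_1-1$, which means $f<c_0t_0-(1-c_0)(k_1-1)N$. By (8), and since $B\ge2c_0t_0-2N$ by (3),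
$$E\ge e_A+e_B^{\le s}\ge B-f-\mu\ge c_0t_0+(1-c_0)(k_1-1)N-2N-\mu\ge c_0T_{ex}-3N-\mu,$$
where the last step uses $1-c_0\ge c_0$ and $c_0\le1$. As $\mu\le4\theta L+N$, this gives (5).

**Case B: Bob is wrong.** Then $g(k_2)=g_{\tau'}(k_2)$ for some $\tau'\ne\lambda^*$.

**Case B1: $k_1\ge k_2$.** Alice is live throughout the first $k_2$ blocks of phase 3, so (9) applies with $k=k_2$.

- If $g(k_2)\le k_2N$, then (9) gives $E\ge e_A^{\le s}+e_B\ge L-3\theta L-N\ge c_0T-2N-3\theta L$, by (3).
- If $g(k_2)>k_2N$, then $k_2=K$, and by Step 4 of Section 9 $e_B\ge g(K)>KN=L\ge c_0T-N$.

Since $T_{ex}\le T$, (5) holds in both.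

**Case B2: $k_1<k_2$.** Here $T_{ex}=t_0+k_2N$. As $k_1<K$, the defining inequality of $k_1$ holds, so by (7) $e_A\ge f\ge c_0t_0-(1-c_0)k_1N$. Also by (7), $e_B\ge(k_2-1)N$. Adding,
$$E\ge c_0t_0-(1-c_0)k_1N+k_2N-N=c_0t_0+c_0k_2N+(1-c_0)(k_2-k_1)N-N\ge c_0T_{ex}-N,$$
which gives (5). This case did not use that Bob is wrong: within the budget, Bob never stays longer than Alice.

In all cases (5) holds, which contradicts (4). So whenever the number of corrupted rounds is at most $(c_0-\epsilon)T_{ex}$, both parties select $\lambda^*$ and output correctly. Together with $|\pi|\le C|\pi_0|$ and the constant size of $\Sigma=(\Gamma\times\Gamma')\cup\{\bot\}$ from Section 8, this proves Theorem 1. $\blacksquare$
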